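\title{Invariant Brauer characters under coprime action}

\begin{abstract}
Let $\ell$ be a prime and let a finite group $A$ act by automorphisms on a finite group $G$ with $\gcd(|A|,|G|)=1$. We prove that the number of $A$-invariant irreducible $\ell$-Brauer characters of $G$ equals the number of irreducible $\ell$-Brauer characters of $\mathbf{C}_G(A)$, as conjectured by Navarro. For cyclic $A$ this follows from a trace computation. In general, Clifford theory reduces the problem to groups $G=N\mathbf{C}_G(A)$ with $N$ a central extension of a chief factor, and there we replace $A$ by a cyclic group that has the same fixed points and the same invariant Brauer characters. The classification of finite simple groups enters only through the fact that a group of automorphisms of a nonabelian simple group $S$ of order prime to $|S|$ is cyclic. We also deduce equivariant versions of the result.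
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $\ell$. For a finite group $H$ let $\mathrm{Irr}(H)$ be the set of irreducible complex characters and $\mathrm{IBr}(H)$ the set of irreducible $\ell$-Brauer characters of $H$. The latter are complex class functions on the $\ell$-regular elements of $H$, that is, the elements of order prime to $\ell$, and they parametrize the irreducible representations of $H$ over an algebraically closed field of characteristic $\ell$. Let $A$ and $G$ be finite groups and suppose that $A$ acts \emph{coprimely} on $G$: it acts by automorphisms $g\mapsto g^a$, and $\gcd(|A|,|G|)=1$. Then $A$ permutes $\mathrm{IBr}(G)$ by $\varphi^a(g)=\varphi(g^{a^{-1}})$. Let $\mathrm{IBr}_A(G)$ be the set of fixed points of this action, define $\mathrm{Irr}_A(G)$ in the same way, and let $\mathbf{C}_G(A)=\{g\in G: g^a=g \text{ for all } a\in A\}$. The Glauberman--Isaacs correspondence is a bijection $\mathrm{Irr}_A(G)\to\mathrm{Irr}(\mathbf{C}_G(A))$. Navarro conjectured in 1994 that the corresponding count holds for Brauer characters: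
\begin{equation}\label{eq:conj}
|\mathrm{IBr}_A(G)|=|\mathrm{IBr}(\mathbf{C}_G(A))|.
\end{equation}
We take the statement from Feng and Sp\"ath \cite{FS}. This paper proves \eqref{eq:conj}.

Why should one expect \eqref{eq:conj}? Put $C=\mathbf{C}_G(A)$. If $\ell$ does not divide $|G|$, Brauer characters are ordinary characters and \eqref{eq:conj} follows from the Glauberman--Isaacs correspondence. If $G$ is an $\ell$-group, both sides are $1$. In general, $|\mathrm{IBr}(C)|$ is the number of $\ell$-regular classes of $C$, and by coprimeness $K\mapsto K\cap C$ is a bijection from the $A$-invariant $\ell$-regular classes of $G$ onto the $\ell$-regular classes of $C$ (Lemma~\ref{lem:glauberman}). So \eqref{eq:conj} says that $A$ fixes as many irreducible Brauer characters of $G$ as $\ell$-regular classes of $G$. Now the irreducible Brauer characters and the indicator functions of the $\ell$-regular classes are two bases of one vector space, and each $a\in A$ permutes both. Computing the trace of $a$ in the two bases shows that $a$ fixes equally many characters and classes. This settles \eqref{eq:conj} for cyclic $A$.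

For noncyclic $A$ traces do not suffice. Let $A$ be the Klein four-group. Compare the $A$-set made of one regular orbit and two fixed points with the disjoint union of the coset spaces $A/\langle t\rangle$ over the three involutions $t$. Both have six points and every involution fixes two points in each, but $A$ fixes two points in the first and none in the second. Nor can coprimeness be dropped, even for cyclic $A$. Let $A$ of order $2$ act on $G=S_3$ by conjugation with a transposition, and let $\ell=2$. Both irreducible Brauer characters of $S_3$ are fixed by $A$, while $\mathbf{C}_G(A)$ has order $2$ and has only one.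

For $N\lhd H$ and $\theta\in\mathrm{IBr}(N)$ let $\mathrm{IBr}(H|\theta)$ be the set of $\varphi\in\mathrm{IBr}(H)$ that lie over $\theta$, meaning that $\theta$ is a constituent of the restriction $\varphi_N$. A subscript $A$ always selects the $A$-invariant members of a set of characters. An induction through Clifford theory replaces a normal subgroup and a character of it by a central subgroup and a linear character, so we prove a statement that keeps track of such data.

\begin{theorem}\label{thm:main}
Let $A$ act coprimely on $G$, let $Z\le \mathbf{Z}(G)\cap\mathbf{C}_G(A)$ and let $\lambda\in\mathrm{IBr}(Z)$. Then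
\begin{equation}\label{eq:main}
|\mathrm{IBr}_A(G|\lambda)|=|\mathrm{IBr}(\mathbf{C}_G(A)|\lambda)|.
\end{equation}
In particular, taking $Z=1$, we have $|\mathrm{IBr}_A(G)|=|\mathrm{IBr}(\mathbf{C}_G(A))|$.
\end{theorem}

Applying Theorem~\ref{thm:main} to all subgroups of $A$ gives equivariant statements. To formulate them, let $Z$ be a central subgroup of a finite group $H$, let $Z_0$ be the largest subgroup of $Z$ of order prime to $\ell$ (its Hall $\ell'$-subgroup), and regard $\lambda\in\mathrm{IBr}(Z)$ as a linear character of $Z_0$. The group $Z_0$ permutes the $\ell$-regular classes of $H$ by $K\mapsto zK$. Since $Z_0$ is abelian, all classes in one orbit have the same stabilizer. We call an orbit \emph{$\lambda$-good} if this stabilizer lies in $\ker\lambda$.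

\begin{theorem}\label{thm:equi}
Let $A$ act coprimely on $G$, let $Z\le\mathbf{Z}(G)\cap\mathbf{C}_G(A)$ and $\lambda\in\mathrm{IBr}(Z)$, and let $Z_0$ be the Hall $\ell'$-subgroup of $Z$.
\begin{enumerate}
\item[(1)] $\mathrm{IBr}(G)$ and the set of $\ell$-regular classes of $G$ are isomorphic $A$-sets. More generally, $\mathrm{IBr}(G|\lambda)$ is isomorphic as an $A$-set to the set of $\lambda$-good $Z_0$-orbits of $\ell$-regular classes of $G$.
\item[(2)] If $B\lhd A$, there is an $A$-equivariant bijection $\mathrm{IBr}_B(G)\to\mathrm{IBr}(\mathbf{C}_G(B))$, and it may be chosen to send $\mathrm{IBr}_B(G|\lambda)$ onto $\mathrm{IBr}(\mathbf{C}_G(B)|\lambda)$ for every $\lambda\in\mathrm{IBr}(Z)$.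
\item[(3)] If $N\lhd G$ is $A$-invariant and $\theta\in\mathrm{IBr}_A(N)$, then $|\mathrm{IBr}_A(G|\theta)|=|\mathrm{IBr}(N\mathbf{C}_G(A)|\theta)|$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} reduces everything to the cyclic case (Section~\ref{sec:cyclic}), in three moves. First, Clifford theory in an $A$-equivariant form (Section~\ref{sec:central}) shows that a minimal counterexample satisfies $G=NC$, where $N/Z$ is a minimal $A$-invariant normal subgroup of $G/Z$ (Section~\ref{sec:minimal}). Second, when $G=NC$, whether $\varphi\in\mathrm{IBr}(G)$ is $A$-invariant can be read off from $\varphi_N$. Hence both sides of \eqref{eq:main} depend on $A$ only through $\mathbf{C}_N(A)$ and $\mathrm{IBr}_A(N)$, and $A$ may be exchanged for any other group of order prime to $|G|$ that acts on $N$, commutes with $C$, and produces the same two sets (Section~\ref{sec:replace}). Third, we construct a single automorphism $\tau$ of $N$ with these properties. It is in general not induced by an element of $A$. If $N/Z$ is abelian, $\tau$ is an involution that inverts $N/Z$ (Section~\ref{sec:abelian}). If $N/Z$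 is a product of nonabelian simple groups, $\tau$ is a cyclic shift of the factors, twisted by one automorphism of a factor (Section~\ref{sec:nonabelian}).

The deep results that we quote are the Feit--Thompson theorem, the equality $|\mathrm{Irr}_A(G)|=|\mathrm{Irr}(\mathbf{C}_G(A))|$, which we use only for nilpotent groups $G$, and the classification of finite simple groups, which we use only in Lemma~\ref{lem:cyclicaut}.

\section{An example}\label{sec:example}

Let $N=\mathbb{F}_7^4$, written additively, let $Q$ be the group of order $3$ that acts on $N$ by the scalars $1,2,4$, and let $G=N\rtimes Q$. Let $A=\{1,(12)(34),(13)(24),(14)(23)\}$ permute the coordinates of $N$ and centralize $Q$. The order $3\cdot 7^4$ of $G$ is odd, so the action is coprime. Take $\ell=3$.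

The fixed points of $A$ in $N$ form the line $\Delta$ of constant vectors, so $C=\mathbf{C}_G(A)=\Delta Q$ and $G=NC$. Elements of $C$ outside $\Delta$ map to elements of order $3$ in $Q$, so the $3$-regular elements of $C$ are those of $\Delta$. They fall into the class $\{0\}$ and two classes of size $3$, and so $|\mathrm{IBr}(C)|=3$.

The irreducible Brauer characters of $N$ are the linear characters $\mu_v(x)=e^{2\pi i (v\cdot x)/7}$ with $v\in\mathbb{F}_7^4$. A permutation of coordinates preserves the dot product, so $\mu_v^a=\mu_{v^a}$ for $a\in A$, and the $G$-orbit of $\mu_v$ corresponds to $\{v,2v,4v\}$. Over $\mu_0$ lies only the trivial Brauer character of $G$, because $G/N$ is a $3$-group. For $v\neq0$ the stabilizer of $\mu_v$ in $G$ is $N$, so exactly one irreducible Brauer character of $G$ lies over $\mu_v$, the induced one. It is $A$-invariant if and only if $A$ stabilizes the set $\{v,2v,4v\}$. A $2$-group acting on three points fixes one of them, so this happens exactly when $v\in\Delta$. We find $1+6/3=3$ invariant characters, in agreement with \eqref{eq:conj}.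

What did the computation use about $A$? It used that $A$ commutes with $Q$, that $|A|$ is prime to $|G|$, which vectors $A$ fixes, and which characters $\mu_v$ it fixes. The $4$-cycle $\tau=(1234)$ shares all four features: it commutes with scalars, it generates a $2$-group, and the vectors and characters that it fixes are again those indexed by $\Delta$. So $\mathbf{C}_G(\tau)=C$ and $\mathrm{IBr}_{\langle\tau\rangle}(G)=\mathrm{IBr}_A(G)$, and for the cyclic group $\langle\tau\rangle$ the equality \eqref{eq:conj} needs no computation at all. No cyclic subgroup of $A$ could play the role of $\langle\tau\rangle$, since each involution in $A$ fixes a plane in $N$. The rest of the paper shows that one can always reach a situation in which such a $\tau$ exists.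

\section{Background}\label{sec:background}

Groups of automorphisms act on the right, $x^g=g^{-1}xg$ and $[x,y]=x^{-1}y^{-1}xy$. An isomorphism $\alpha\colon H\to H_1$ transports characters by $\psi^\alpha(x^\alpha)=\psi(x)$.

\subsection*{Brauer characters}
Let $k$ be an algebraically closed field of characteristic $\ell$. Modules are finite-dimensional left modules. Fix an isomorphism from the group of roots of unity in $k$ to the group of complex roots of unity of order prime to $\ell$. The Brauer character of a $kH$-module $W$ assigns to an $\ell$-regular $h\in H$ the sum of the images of the eigenvalues of $h$ on $W$. If $W$ affords $\varphi$ and $\alpha\in\mathrm{Aut}(H)$, let $W_\alpha$ be the space $W$ with $h$ acting as $h^\alpha$; it affords $\varphi^{\alpha^{-1}}$. We use the following textbook facts.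
\begin{enumerate}
\item[(B1)] Taking Brauer characters is a bijection from the isomorphism classes of irreducible $kH$-modules onto $\mathrm{IBr}(H)$, and $\mathrm{IBr}(H)$ is a basis of the space of complex class functions on the $\ell$-regular elements of $H$.
\item[(B2)] If $H=H_0\times P$ with $P$ an $\ell$-group and $\ell\nmid|H_0|$, then $H_0$ is the set of $\ell$-regular elements and $\mathrm{IBr}(H)=\mathrm{Irr}(H_0)$. This applies to nilpotent $H$, and the identification is compatible with automorphisms of $H$.
\item[(B3)] (Clifford theory.) Let $N\lhd H$. The restriction to $N$ of an irreducible $kH$-module is semisimple, and the Brauer characters of its irreducible constituents form one $H$-orbit. If $\theta\in\mathrm{IBr}(N)$ has stabilizer $H_\theta$, induction is a bijection $\mathrm{IBr}(H_\theta|\theta)\to\mathrm{IBr}(H|\theta)$, the \emph{Clifford correspondence}.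
\item[(B4)] The irreducible Brauer characters of a direct product are the products of irreducible Brauer characters of the factors, and the factors are uniquely determined.
\end{enumerate}
The Clifford correspondence commutes with every automorphism of $H$ that stabilizes $N$ and $\theta$, because such an automorphism stabilizes $H_\theta$ and induction commutes with it. By Schur's lemma a central subgroup $Z$ acts by scalars on an irreducible $kH$-module. So each $\varphi\in\mathrm{IBr}(H)$ lies over exactly one $\lambda\in\mathrm{IBr}(Z)$, and then $\varphi(zx)=\lambda(z)\varphi(x)$ for $z\in Z_0$ and $\ell$-regular $x$.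

\subsection*{Coprime action}
Let $A$ act coprimely on $G$.
\begin{enumerate}
\item[(F1)] (Feit--Thompson.) Groups of odd order are solvable. Hence $A$ or $G$ is solvable.
\item[(F2)] (Glauberman's lemma, \cite[13.8, 13.9]{IsaacsCT}.) Suppose that $A$ and $G$ act on a nonempty set $\Omega$, that $G$ is transitive, and that $(\omega\cdot g)^a=\omega^a\cdot g^a$ for all $\omega,g,a$. Then $A$ fixes a point of $\Omega$, and $\mathbf{C}_G(A)$ is transitive on the set of $A$-fixed points.
\item[(F3)] (\cite[3.28, 4.34]{IsaacsFG}.) If $M\lhd G$ is $A$-invariant, then $\mathbf{C}_{G/M}(A)=\mathbf{C}_G(A)M/M$. In particular, if $A$ acts trivially on $M$ and on $G/M$, then it acts trivially on $G$. If $G$ is abelian, then $G=\mathbf{C}_G(A)\times[G,A]$, where $[G,A]$ is generated by the elements $g^{-1}g^a$.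
\item[(F4)] (Glauberman--Isaacs.) $|\mathrm{Irr}_A(G)|=|\mathrm{Irr}(\mathbf{C}_G(A))|$.
\end{enumerate}

Two applications of (F2) will be used repeatedly.

\begin{lemma}\label{lem:glauberman}
Let $A$ act coprimely on $G$ and let $C=\mathbf{C}_G(A)$.
\begin{enumerate}
\item[(a)] The map $K\mapsto K\cap C$ is a bijection from the $A$-invariant $\ell$-regular classes of $G$ onto the $\ell$-regular classes of $C$.
\item[(b)] Let $N\lhd G$ be $A$-invariant and $\varphi\in\mathrm{IBr}_A(G)$. Then $\varphi_N$ has an $A$-invariant irreducible constituent, and these constituents form one $C$-orbit.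
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (F2) for the conjugation action on $\Omega=K$, the set $K\cap C$ is nonempty and is one class of $C$. The inverse map sends the $C$-class of $y\in C$ to the $G$-class of $y$, which is $A$-invariant because $y$ is fixed.

(b) Let $\Omega$ be the set of irreducible constituents of $\varphi_N$. It is $A$-invariant, and $G$ is transitive on it by (B3). From $(n^g)^a=(n^a)^{g^a}$ we get $(\theta^g)^a=(\theta^a)^{g^a}$ for $\theta\in\Omega$. Now apply (F2).
\end{proof}

\subsection*{Coprime automorphisms of simple groups}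

\begin{lemma}\label{lem:cyclicaut}
If $S$ is a nonabelian finite simple group and $B\le\mathrm{Aut}(S)$ has order prime to $|S|$, then $B$ is cyclic.
\end{lemma}

\begin{proof}
Since $B\cap\mathrm{Inn}(S)=1$, the group $B$ embeds in $\mathrm{Out}(S)$. By (F1), $|S|$ is even, so $|B|$ is odd. We use the classification. If $S$ is alternating, sporadic or the Tits group, then $\mathrm{Out}(S)$ is a $2$-group and $B=1$. Otherwise $S$ is of Lie type over $\mathbb{F}_q$, and by \cite[Theorem 2.5.12]{GLS} we have $\mathrm{Out}(S)=\mathrm{Outdiag}(S)\rtimes\Phi\Gamma$, where the three pieces come from diagonal, field and graph automorphisms.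

We claim that every prime divisor of $d=|\mathrm{Outdiag}(S)|$ divides $|S|$. There are three cases. If $d$ divides $4$, the claim holds as $|S|$ is even. If $S=E_6^{\varepsilon}(q)$ with $\varepsilon=\pm1$, then $d=\gcd(3,q-\varepsilon)$ and $d|S|$ is divisible by $(q^2-1)(q^6-1)$; if $d=3$, both factors are divisible by $3$, so $3$ divides $|S|$. In the remaining case $S=\mathrm{PSL}_n^\varepsilon(q)$ with $n\geq3$, $d=\gcd(n,q-\varepsilon)$ and
\[
|S|=\frac1d\,q^{n(n-1)/2}\prod_{i=2}^n(q^i-\varepsilon^i).
\]
The product has at least two factors, each divisible by $q-\varepsilon$, and $d$ divides $q-\varepsilon$. So $q-\varepsilon$, and with it $d$, divides $|S|$.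

By the claim $B$ meets $\mathrm{Outdiag}(S)$ trivially, so $B$ embeds in $\Phi\Gamma$. This group is either cyclic, or equal to $\Phi\times\Gamma$ with $\Phi$ cyclic and $|\Gamma|\le2$, or equal to $\Phi\times\Gamma$ with $\Phi$ cyclic and $|\Gamma|=6$. The last case occurs only for $S=D_4(q)$, where $4|S|$ is divisible by $q(q^2-1)$ and hence $6$ divides $|S|$. In the last two cases $|B|$ is prime to $|\Gamma|$, so $B$ projects trivially to $\Gamma$ and embeds in $\Phi$.
\end{proof}

\section{The cyclic case}\label{sec:cyclic}

The trace argument of the introduction must be carried out over a fixed central character $\lambda$. The indicator functions of classes do not transform under $Z_0$ according to $\lambda$; the right substitutes are indexed by the $\lambda$-good orbits. For a finite group $H$ with central subgroup $Z$ and $\lambda\in\mathrm{IBr}(Z)$, let $F_\lambda(H)$ be the space of complex class functions $f$ on the $\ell$-regular elements of $H$ such that $f(zx)=\lambda(z)f(x)$ for all $z\in Z_0$. For a $Z_0$-orbit $O$ of classes let $\bigcup O$ be the union of its members.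

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(a)] The set $\mathrm{IBr}(H|\lambda)$ is a basis of $F_\lambda(H)$. There is also a basis $\{f_O\}$ of $F_\lambda(H)$ indexed by the $\lambda$-good orbits $O$, where $f_O$ is nonzero at every point of $\bigcup O$ and zero elsewhere. In particular $|\mathrm{IBr}(H|\lambda)|$ is the number of $\lambda$-good orbits.
\item[(b)] Let $A$ act coprimely on $G$, let $C=\mathbf{C}_G(A)$ and $Z\le\mathbf{Z}(G)\cap C$. Then $A$ permutes the $\lambda$-good orbits of $G$. If $O$ is an $A$-invariant orbit, then $\bigcup O$ contains an element of $C$. The number of $A$-invariant $\lambda$-good orbits of $G$ is $|\mathrm{IBr}(C|\lambda)|$.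
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The abelian group $Z_0$ acts by translation on the space of all class functions on $\ell$-regular elements, and the spaces $F_\nu(H)$, $\nu\in\mathrm{IBr}(Z)$, are its eigenspaces. So that space is $\bigoplus_\nu F_\nu(H)$. Its basis $\mathrm{IBr}(H)$ is the disjoint union of the subsets $\mathrm{IBr}(H|\nu)\subseteq F_\nu(H)$, and comparing dimensions shows that each subset is a basis of $F_\nu(H)$.

For a $\lambda$-good orbit $O$ fix $K\in O$, put $f_O(zy)=\lambda(z)$ for $z\in Z_0$ and $y\in K$, and put $f_O=0$ outside $\bigcup O$. This is well defined: if $zy=z'y'$ with $y,y'\in K$, then $z'^{-1}z$ stabilizes $K$, so $\lambda(z)=\lambda(z')$. The functions $f_O$ lie in $F_\lambda(H)$ and have disjoint supports. Let $f\in F_\lambda(H)$. On $\bigcup O$ with $O$ good, $f$ agrees with $f(y)f_O$ for $y\in K$. If $O$ is not good and $y\in\bigcup O$, choose $z\in Z_0$ stabilizing the class of $y$ with $\lambda(z)\ne1$. Then $f(y)=f(zy)=\lambda(z)f(y)$, so $f(y)=0$. Hence the $f_O$ span $F_\lambda(H)$.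

(b) Since $A$ centralizes $Z$, we have $(zK)^a=zK^a$. So $A$ permutes the orbits and preserves stabilizers. Let $O$ be $A$-invariant. The group $G\times Z_0$, on which $A$ acts coprimely, acts transitively on $\bigcup O$ by $y\cdot(g,z)=y^gz$, and $(y^gz)^a=(y^a)^{g^a}z$. By (F2) there is $y\in\bigcup O\cap C$. The class $K$ of $y$ is $A$-invariant, and then so is every member $zK$ of $O$. Thus the $A$-invariant orbits are exactly the $Z_0$-orbits on the set of $A$-invariant $\ell$-regular classes. The bijection of Lemma~\ref{lem:glauberman}(a) satisfies $zK\cap C=z(K\cap C)$ because $Z_0\le C$, so it matches orbits with orbits and preserves stabilizers. Therefore the $A$-invariant $\lambda$-good orbits of $G$ correspond to the $\lambda$-good orbits of $C$, and (a) applies to $C$.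
\end{proof}

\begin{proposition}\label{prop:cyclic}
Theorem~\ref{thm:main} holds if $A$ is cyclic.
\end{proposition}

\begin{proof}
Let $A=\langle a\rangle$. The map $f\mapsto f^a$, where $f^a(x)=f(x^{a^{-1}})$, preserves $F_\lambda(G)$ because $a$ centralizes $Z$. It permutes the basis $\mathrm{IBr}(G|\lambda)$, so its trace is $|\mathrm{IBr}_A(G|\lambda)|$. In the other basis of Lemma~\ref{lem:good}(a), the function $f_O^a$ lies in $F_\lambda(G)$ and is supported on $\bigcup O^a$, so it is a scalar multiple of $f_{O^a}$. The trace is therefore $\sum c_O$, summed over the good orbits with $O^a=O$, where $f_O^a=c_Of_O$. For such $O$ take $y\in\bigcup O$ fixed by $a$, as in Lemma~\ref{lem:good}(b). Then $c_Of_O(y)=f_O(y^{a^{-1}})=f_O(y)\neq0$, so $c_O=1$. The trace is the number of $A$-invariant good orbits, which is $|\mathrm{IBr}(\mathbf{C}_G(A)|\lambda)|$ by Lemma~\ref{lem:good}(b).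
\end{proof}

Cyclicity was used only to identify the $A$-fixed basis elements with those counted by one trace. Coprimeness was used through (F2); in the example with $S_3$ the class of $3$-cycles is invariant but contains no fixed element.

\section{From an invariant character to a central character}\label{sec:central}

Let $N\lhd G$ and let $\theta\in\mathrm{IBr}(N)$ be $G$-invariant. If the module $V$ affording $\theta$ extends to $G$, the irreducible modules over $\theta$ are the tensor products of $V$ with the irreducible modules of $G/N$. In general $V$ extends only to a projective representation, and $G/N$ must be replaced by a central extension. We need this extension to carry an action of $A$, and a coprime one. So we avoid choosing a projective representation and work with the group of all intertwining operators, on which $A$ acts naturally; we then cut it down to a finite group by a condition that $A$ visibly preserves.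

\begin{proposition}\label{prop:central}
Let $A$ act coprimely on $G$, let $N\lhd G$ be $A$-invariant, and let $\theta\in\mathrm{IBr}_A(N)$ be $G$-invariant. Then there are a finite group $\hat G$ on which $A$ acts coprimely, a subgroup $\hat Z\le\mathbf{Z}(\hat G)\cap\mathbf{C}_{\hat G}(A)$, a character $\hat\lambda\in\mathrm{IBr}(\hat Z)$ and an $A$-equivariant isomorphism $\hat G/\hat Z\cong G/N$ with the following property. For every $A$-invariant subgroup $J$ with $N\le J\le G$, with preimage $\hat J$ of $J/N$ in $\hat G$, there is an $A$-equivariant bijection $\mathrm{IBr}(J|\theta)\to\mathrm{IBr}(\hat J|\hat\lambda)$.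
\end{proposition}

\begin{proof}
Let $X\colon N\to\mathrm{GL}(V)$ be a representation over $k$ that affords $\theta$.

\emph{The extension $\mathcal G$.} Let $G^*$ be the group, under componentwise multiplication, of pairs $(g,T)\in G\times\mathrm{GL}(V)$ such that $T^{-1}X(n)T=X(n^g)$ for all $n\in N$. Since $\theta$ is $G$-invariant, the projection $G^*\to G$ is surjective, and by Schur's lemma its kernel is the central subgroup $\{(1,\mu):\mu\in k^\times\}$, which we identify with $k^\times$. The subgroup $N^*=\{(n,X(n)):n\in N\}$ is normal, because $(g,T)^{-1}(n,X(n))(g,T)=(n^g,X(n^g))$, and $N^*\cap k^\times=1$. So $\mathcal G=G^*/N^*$ contains $k^\times$ as a central subgroup and $\mathcal G/k^\times\cong G/N$.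

\emph{The action of $A$.} Since $\theta$ is $A$-invariant, for $a\in A$ there is $T_a\in\mathrm{GL}(V)$, unique up to a scalar, with $T_a^{-1}X(n)T_a=X(n^a)$ for all $n$. Put $(g,T)^a=(g^a,T_a^{-1}TT_a)$; this does not depend on the choice of $T_a$. It lies in $G^*$, since
\[
(T_a^{-1}TT_a)^{-1}X(n^a)(T_a^{-1}TT_a)=T_a^{-1}T^{-1}X(n)TT_a=T_a^{-1}X(n^g)T_a=X\big((n^a)^{g^a}\big)
\]
and $n^a$ runs through $N$. Conjugation by $T_aT_b$ sends $X(n)$ to $X(n^{ab})$, so $T_{ab}\in k^\times T_aT_b$ and we have an action of $A$ on $G^*$ by automorphisms. It sends $(n,X(n))$ to $(n^a,X(n^a))$ and fixes $k^\times$ pointwise. So $A$ acts on $\mathcal G$, trivially on $k^\times$, and compatibly with its action on $G/N$.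

\emph{The finite group $\hat G$.} Let $h=|G:N|$. We claim that $u\mapsto u^h$ is a homomorphism $\mathcal G\to k^\times$; this is the transfer to the central subgroup $k^\times$. Let $t_1,\dots,t_h$ represent the cosets of $k^\times$, write $ut_i=t_{\pi_u(i)}\zeta_i(u)$ with $\zeta_i(u)\in k^\times$, and put $v(u)=\prod_i\zeta_i(u)$. From $uu't_i=ut_{\pi_{u'}(i)}\zeta_i(u')$ we get $\zeta_i(uu')=\zeta_{\pi_{u'}(i)}(u)\zeta_i(u')$, so $v$ is a homomorphism. If $i$ lies in a cycle of length $r$ of $\pi_u$, the product of the $\zeta_j(u)$ along this cycle is $t_i^{-1}u^rt_i$. This element is central, so it equals $u^r$. Multiplying over all cycles gives $v(u)=u^h$.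

Let $\hat G=\{u\in\mathcal G:u^h=1\}=\ker v$ and $\hat Z=\hat G\cap k^\times$. The subgroup $\hat G$ is $A$-invariant, and $\hat Z$ is the group of $h$-th roots of unity in $k$, whose order divides $h$. Given $u\in\mathcal G$, choose $\gamma\in k^\times$ with $\gamma^h=u^h$, which is possible as $k$ is algebraically closed; then $u\gamma^{-1}\in\hat G$. So $\mathcal G=\hat Gk^\times$ and $\hat G/\hat Z\cong G/N$ as groups with $A$-action. The order of $\hat G$ divides $h^2$, so $A$ acts coprimely on $\hat G$, and it centralizes $\hat Z$. Let $\hat\lambda$ be the Brauer character of the representation $\mu\mapsto\mu^{-1}$ of $\hat Z$.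

\emph{Two constructions on modules.} Let $J^*$ be the preimage of $J$ in $G^*$ and $\mathcal J=J^*/N^*$. Then $\mathcal J=\hat Jk^\times$ and $\hat J\cap k^\times=\hat Z$. Let $\mathcal W$ be the class of $kJ$-modules $W$ such that $W_N$ is a direct sum of copies of $V$. Let $\mathcal U$ be the class of $k\mathcal J$-modules on which each $\mu\in k^\times\le\mathcal J$ acts as the scalar $\mu^{-1}$. Both classes are closed under submodules.

For $W\in\mathcal W$ let $F(W)=\mathrm{Hom}_{kN}(V,W)$, with $(g,T)\in J^*$ acting by $f\mapsto gfT^{-1}$. The map $gfT^{-1}$ is $kN$-linear, because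
\[
gfT^{-1}X(n)=gfX(n^g)T^{-1}=g\,n^gfT^{-1}=n\,gfT^{-1}.
\]
The group $N^*$ acts trivially since $nfX(n)^{-1}=f$, and $(1,\mu)$ acts as $\mu^{-1}$. So $F(W)\in\mathcal U$.

For $U\in\mathcal U$ let $E(U)=V\otimes U$, with $g\in J$ acting by $g(v\otimes u)=Tv\otimes(g,T)u$ for any $T$ with $(g,T)\in J^*$. Replacing $T$ by $\mu T$ multiplies the first factor by $\mu$ and the second by $\mu^{-1}$, so this is well defined, and it is an action. Taking $T=X(n)$ shows that $n\in N$ acts as $X(n)\otimes1$. So $E(U)\in\mathcal W$.

The evaluation map $V\otimes F(W)\to W$, $v\otimes f\mapsto f(v)$, is bijective: both sides are additive in $W_N$, and for $W_N=V$ it is the isomorphism $V\otimes k\to V$, as $\mathrm{End}_{kN}(V)=k$. It is $J$-linear since $Tv\otimes gfT^{-1}$ maps to $gf(v)$. So $E(F(W))\cong W$. The map $U\to F(E(U))$ sending $u$ to $f_u\colon v\mapsto v\otimes u$ is injective, and both spaces have dimension $\dim U$, so it is bijective. It is $\mathcal J$-linear since $gf_uT^{-1}(v)=g(T^{-1}v\otimes u)=v\otimes(g,T)u$. So $F(E(U))\cong U$.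

Since $\dim F(W)=\dim W/\dim V$ and $\dim E(U)=\dim V\dim U$, both $F$ and $E$ send proper nonzero submodules to proper nonzero submodules. If $W$ is irreducible and $U'$ were a proper nonzero submodule of $F(W)$, then $E(U')$ would be one of $E(F(W))\cong W$. So $F$ preserves irreducibility, and the same argument with $E$ and $F$ exchanged applies to $E$. Thus $F$ induces a bijection between the isomorphism classes of irreducible modules in $\mathcal W$ and in $\mathcal U$.

\emph{The bijection.} As $\theta$ is $J$-invariant, (B3) shows that the irreducible modules in $\mathcal W$ are those affording the members of $\mathrm{IBr}(J|\theta)$. An irreducible module in $\mathcal U$ remains irreducible on $\hat J$, because $\mathcal J=\hat Jk^\times$ and $k^\times$ acts by scalars, and it lies over $\hat\lambda$. Conversely, on an irreducible $k\hat J$-module $U$ over $\hat\lambda$ each $\mu\in\hat Z$ acts as $\mu^{-1}$. Hence $(x\mu)u=\mu^{-1}xu$ for $x\in\hat J$ and $\mu\in k^\times$ is well defined, and it is the only extension of $U$ that belongs to $\mathcal U$. So $W\mapsto F(W)_{\hat J}$ gives a bijection $\mathrm{IBr}(J|\theta)\to\mathrm{IBr}(\hat J|\hat\lambda)$.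

\emph{Equivariance.} We must show $F(W_a)\cong F(W)_a$ for $a\in A$; restriction to $\hat J$ then commutes with twisting by $a$. For $f\in F(W)$ we have $fT_a^{-1}X(n)=fX(n^a)T_a^{-1}=n^afT_a^{-1}$, and $n$ acts on $W_a$ as $n^a$. So $f\mapsto fT_a^{-1}$ maps $F(W)$ to $F(W_a)$, and it is a linear isomorphism with inverse $f'\mapsto f'T_a$. In $F(W_a)$ the element $(g,T)$ sends $fT_a^{-1}$ to
\[
g^afT_a^{-1}T^{-1}=\big[g^af\,(T_a^{-1}TT_a)^{-1}\big]T_a^{-1},
\]
and the bracket is $(g,T)^af$, the result of acting by $(g,T)$ on $f$ in $F(W)_a$.
\end{proof}

\section{Groups of the form $N\mathbf{C}_G(A)$ and the replacement of $A$}\label{sec:replace}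

In the example of Section~\ref{sec:example}, a Brauer character of $G$ was invariant exactly when it lay over an invariant character of $N$. This holds whenever $A$ acts trivially on $G/N$.

\begin{lemma}\label{lem:detect}
Let $A$ act coprimely on $G$, let $N\lhd G$ be $A$-invariant, and suppose $G=N\mathbf{C}_G(A)$. Then $\varphi\in\mathrm{IBr}(G)$ is $A$-invariant if and only if $\varphi_N$ has an $A$-invariant irreducible constituent.
\end{lemma}

\begin{proof}
One direction is Lemma~\ref{lem:glauberman}(b). For the other, let $\theta\in\mathrm{IBr}_A(N)$; we show that every member of $\mathrm{IBr}(G|\theta)$ is $A$-invariant. The stabilizer $G_\theta$ is $A$-invariant and $A$ acts trivially on $G_\theta/N\le G/N$. Apply Proposition~\ref{prop:central} to $G_\theta$. Then $A$ acts trivially on $\hat G/\hat Z\cong G_\theta/N$ and on $\hat Z$, so it acts trivially on $\hat G$ by (F3); this is where coprimeness is needed. Hence $A$ fixes every member of $\mathrm{IBr}(\hat G|\hat\lambda)$. The $A$-equivariant bijections $\mathrm{IBr}(\hat G|\hat\lambda)\leftrightarrow\mathrm{IBr}(G_\theta|\theta)\leftrightarrow\mathrm{IBr}(G|\theta)$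 finish the proof.
\end{proof}

So for $G=N\mathbf{C}_G(A)$ the set $\mathrm{IBr}_A(G)$ is determined by $\mathrm{IBr}_A(N)$. To exploit this we let a second group act on $N$ and extend its action to $G$ by declaring it trivial on $\mathbf{C}_G(A)$.

\begin{proposition}\label{prop:replace}
Let $A$ act coprimely on $G$, let $C=\mathbf{C}_G(A)$, let $N\lhd G$ be $A$-invariant, and suppose $G=NC$. Let $A'$ be a finite group of order prime to $|G|$ that acts on $N$ by automorphisms in such a way that
\begin{enumerate}
\item[(i)] the action of $A'$ on $N$ commutes with the conjugation action of $C$ on $N$;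
\item[(ii)] $\mathbf{C}_N(A')=\mathbf{C}_N(A)$;
\item[(iii)] $\mathrm{IBr}_{A'}(N)=\mathrm{IBr}_A(N)$.
\end{enumerate}
Then $(nc)^a=n^ac$ for $n\in N$, $c\in C$, $a\in A'$ defines a coprime action of $A'$ on $G$ with $\mathbf{C}_G(A')=C$ and $\mathrm{IBr}_{A'}(G)=\mathrm{IBr}_A(G)$. Consequently, for $Z\le\mathbf{Z}(G)\cap C$ and $\lambda\in\mathrm{IBr}(Z)$, the equality \eqref{eq:main} holds for $(G,A,Z,\lambda)$ if and only if it holds for $(G,A',Z,\lambda)$.
\end{proposition}

\begin{proof}
The map is well defined by (ii): if $nc=n_1c_1$, then $n_1^{-1}n=c_1c^{-1}$ lies in $C\cap N=\mathbf{C}_N(A')$, so $n^ac=n_1^a(n_1^{-1}n)c=n_1^ac_1$. It is a homomorphism by (i):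
\[
(nc\,n_1c_1)^a=\big(n\,(cn_1c^{-1})\,cc_1\big)^a=n^a\,(cn_1^ac^{-1})\,cc_1=n^ac\;n_1^ac_1 .
\]
Since $((nc)^a)^b=n^{ab}c$, we obtain an action of $A'$ on $G$ that extends the given one on $N$. An element $nc$ is fixed by $A'$ if and only if $n$ is, so $\mathbf{C}_G(A')=\mathbf{C}_N(A')C=C$. Now Lemma~\ref{lem:detect} applies both to $A$ and to $A'$. By (iii), each of $\mathrm{IBr}_A(G)$ and $\mathrm{IBr}_{A'}(G)$ is the set of $\varphi\in\mathrm{IBr}(G)$ such that $\varphi_N$ has a constituent in $\mathrm{IBr}_A(N)$.
\end{proof}

Note that $|A'|$ must be prime to $|G|$, not only to $|N|$, for Lemma~\ref{lem:detect} to apply. The next lemma is the inductive step that leads from $G$ to its subgroup $N\mathbf{C}_G(A)$.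

\begin{lemma}\label{lem:reduce}
Let $A$ act coprimely on $G$, let $C=\mathbf{C}_G(A)$, let $N\lhd G$ be $A$-invariant and $\theta\in\mathrm{IBr}_A(N)$. Assume that \eqref{eq:main} holds for all quadruples $(G_1,A,Z_1,\lambda_1)$ as in Theorem~\ref{thm:main} with $|G_1:Z_1|\le|G:N|$. Then
\[
|\mathrm{IBr}_A(G|\theta)|=|\mathrm{IBr}_A(NC|\theta)|=|\mathrm{IBr}(NC|\theta)|.
\]
\end{lemma}

\begin{proof}
The second equality is Lemma~\ref{lem:detect} for the group $NC$. Let $C_\theta=C\cap G_\theta=\mathbf{C}_{G_\theta}(A)$. The stabilizer of $\theta$ in $NC$ is $NC_\theta$. By the $A$-equivariant Clifford correspondence in $G$ and in $NC$, it suffices to show $|\mathrm{IBr}_A(G_\theta|\theta)|=|\mathrm{IBr}_A(NC_\theta|\theta)|$. Apply Proposition~\ref{prop:central} to $G_\theta$, so that $\hat G/\hat Z\cong G_\theta/N$. By (F3), the fixed points of $A$ in $G_\theta/N$ form the group $NC_\theta/N$, and the fixed points of $A$ in $\hat G/\hat Z$ form the group $\mathbf{C}_{\hat G}(A)/\hat Z$. So the preimage of $NC_\theta/N$ in $\hat G$ is $\mathbf{C}_{\hat G}(A)$, on which $A$ acts trivially. Taking $J=G_\theta$ and $J=NC_\theta$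 gives
\[
|\mathrm{IBr}_A(G_\theta|\theta)|=|\mathrm{IBr}_A(\hat G|\hat\lambda)|,\qquad |\mathrm{IBr}_A(NC_\theta|\theta)|=|\mathrm{IBr}(\mathbf{C}_{\hat G}(A)|\hat\lambda)|.
\]
The right-hand sides agree by assumption, as $|\hat G:\hat Z|=|G_\theta:N|\le|G:N|$.
\end{proof}

\section{A minimal counterexample}\label{sec:minimal}

We begin the proof of Theorem~\ref{thm:main}. Suppose it is false, and among the counterexamples $(G,A,Z,\lambda)$ choose one with $|G:Z|$ minimal and, subject to this, $|A|$ minimal. The induction is on $|G:Z|$ rather than $|G|$ because Proposition~\ref{prop:central} controls $|\hat G:\hat Z|$ but may enlarge the center. Let $C=\mathbf{C}_G(A)$. Both sides of \eqref{eq:main} depend only on the image of $A$ in $\mathrm{Aut}(G)$, so $A$ acts faithfully. For $A=1$ the two sides of \eqref{eq:main} are identical, so $A\neq1$. Since $A$ centralizes $Z$, it follows that $Z<G$.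

Let $N/Z$ be minimal among the nontrivial $A$-invariant normal subgroups of $G/Z$.

\begin{lemma}\label{lem:GNC}
We have $G=NC$, and $A$ acts faithfully on $N$.
\end{lemma}

\begin{proof}
Let $\Theta$ be a set of representatives for the $C$-orbits on $\mathrm{IBr}_A(N|\lambda)$. If $\varphi\in\mathrm{IBr}(G)$ lies over $\theta\in\mathrm{IBr}(N)$, then $\varphi$ lies over $\lambda$ if and only if $\theta$ does, as $Z$ acts by scalars. So by Lemma~\ref{lem:glauberman}(b), the set $\mathrm{IBr}_A(G|\lambda)$ is the disjoint union of the sets $\mathrm{IBr}_A(G|\theta)$ with $\theta\in\Theta$. The same holds with $NC$ in place of $G$, since $\mathbf{C}_{NC}(A)=C$. As $|G:N|<|G:Z|$, the assumption of Lemma~\ref{lem:reduce} holds by minimality. Summing over $\Theta$ gives $|\mathrm{IBr}_A(G|\lambda)|=|\mathrm{IBr}_A(NC|\lambda)|$. If $NC<G$, then \eqref{eq:main} holds for $(NC,A,Z,\lambda)$, so the last number is $|\mathrm{IBr}(C|\lambda)|$ and $G$ is not a counterexample. Hence $G=NC$. An element of $A$ that centralizes $N$ centralizes $NC=G$ and is therefore trivial.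
\end{proof}

The actions of $A$ and $C$ on $N$ commute, since $(n^c)^a=(n^a)^{c^a}=(n^a)^c$. By Propositions~\ref{prop:replace} and~\ref{prop:cyclic}, we reach a contradiction as soon as we find $\tau\in\mathrm{Aut}(N)$ of order prime to $|G|$ such that $A'=\langle\tau\rangle$ satisfies (i)--(iii) of Proposition~\ref{prop:replace}. The group $N/Z$ is a minimal normal subgroup of $(G/Z)\rtimes A$, so it is either abelian or a direct product of nonabelian simple groups. The next two sections treat these cases.

\section{Abelian chief factor: an involution}\label{sec:abelian}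

If $N/Z$ is abelian, then $N$ is nilpotent, and by (B2) its Brauer characters are ordinary characters of a subgroup. Condition (iii) of Proposition~\ref{prop:replace} can then be obtained from condition (ii) by counting.

\begin{lemma}\label{lem:nilp}
Let a finite group $E$ act coprimely on a nilpotent group $N$, and let $B\le E$ satisfy $\mathbf{C}_N(B)=\mathbf{C}_N(E)$. Then $\mathrm{IBr}_B(N)=\mathrm{IBr}_E(N)$.
\end{lemma}

\begin{proof}
Let $N_0$ be the Hall $\ell'$-subgroup of $N$, so that $\mathrm{IBr}(N)=\mathrm{Irr}(N_0)$ by (B2). We have $\mathbf{C}_{N_0}(B)=\mathbf{C}_{N_0}(E)$, so $|\mathrm{Irr}_B(N_0)|=|\mathrm{Irr}_E(N_0)|$ by (F4). Since $\mathrm{Irr}_E(N_0)\subseteq\mathrm{Irr}_B(N_0)$, the sets are equal.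
\end{proof}

Suppose for a moment that $N$ is abelian of odd order with $\mathbf{C}_N(A)=Z$. Then $N=Z\times[N,A]$, and the automorphism that fixes $Z$ and inverts $[N,A]$ has the same fixed points as $A$. If $N$ has class $2$, there is no such decomposition. But an automorphism that inverts $N/Z$ and fixes $Z$ is compatible with the commutator map, which is bilinear: the two signs cancel. Baer's trick makes this precise by putting an abelian group structure on the set $N$ that every automorphism respects. It requires square roots, and so $|N|$ must be odd.

\begin{proposition}\label{prop:baer}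
Let $A$ act coprimely on a group $N$ of odd order, let $Z=\mathbf{C}_N(A)$ and suppose $N'\le Z\le\mathbf{Z}(N)$. Then there is $\tau\in\mathrm{Aut}(N)$ with $\tau^2=1$, $\mathbf{C}_N(\tau)=Z$ and $\mathrm{IBr}_{\langle\tau\rangle}(N)=\mathrm{IBr}_A(N)$, which commutes with every automorphism of $N$ that commutes with $A$.
\end{proposition}

\begin{proof}
Since $N'$ is central, $[xy,w]=[x,w][y,w]$, $[w,xy]=[w,x][w,y]$ and $[y,x]=[x,y]^{-1}$. In the abelian group $N'$ of odd order, every element $u$ has a unique square root $u^{1/2}$, and $u\mapsto u^{1/2}$ is an automorphism. Define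
\[
x+y=xy\,[y,x]^{1/2}.
\]
From $xy=yx[x,y]$ we get $x+y=yx[x,y][x,y]^{-1/2}=yx[x,y]^{1/2}=y+x$. Next,
\[
(x+y)+w=xyw\,[y,x]^{1/2}[w,xy]^{1/2},\qquad x+(y+w)=xyw\,[w,y]^{1/2}[yw,x]^{1/2},
\]
and both equal $xyw\,([y,x][w,x][w,y])^{1/2}$. If $x$ and $y$ commute, then $x+y=xy$. So $1$ is the neutral element, $-x=x^{-1}$, and $(N,+)$ is an abelian group in which $Z$ is a subgroup with its old multiplication. The commutator is biadditive, since $[x+y,w]=[xy,w]=[x,w][y,w]=[x,w]+[y,w]$ and symmetrically in the second variable. The multiplication is recovered from the sum and the commutator: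
\begin{equation}\label{eq:recover}
xy=(x+y)+[x,y]^{1/2}.
\end{equation}
Every automorphism of $N$ is an automorphism of $(N,+)$.

By (F3), $(N,+)=Z\oplus D$, where $D$ is generated by the elements $x^a-x$. Define $(z+d)^\tau=z-d$ for $z\in Z$, $d\in D$. Then $\tau$ is an automorphism of $(N,+)$ with $\tau^2=1$, and its fixed points form the subgroup $Z$, because $|D|$ is odd. As $Z$ is central and the commutator is biadditive,
\[
[z-d,z'-d']=[-d,-d']=[d,d']=[z+d,z'+d'].
\]
So $[x^\tau,y^\tau]=[x,y]$, and $\tau$ fixes $[x,y]^{1/2}\in Z$. Applying $\tau$ to \eqref{eq:recover} gives $(xy)^\tau=(x^\tau+y^\tau)+[x^\tau,y^\tau]^{1/2}=x^\tau y^\tau$. Hence $\tau\in\mathrm{Aut}(N)$.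

An additive map that leaves $Z$ and $D$ invariant commutes with $\tau$. Elements of $A$ leave $Z$ and $D$ invariant, as $(x^a-x)^b=(x^b)^{b^{-1}ab}-x^b$. So does an automorphism $\gamma$ of $N$ that commutes with $A$, as $\gamma$ preserves $\mathbf{C}_N(A)$ and $(x^a-x)^\gamma=(x^\gamma)^a-x^\gamma$. In particular $E=A\times\langle\tau\rangle$ acts on $N$, coprimely since $|N|$ is odd, and $E$, $A$ and $\langle\tau\rangle$ all have $Z$ as their group of fixed points. Lemma~\ref{lem:nilp}, used twice, gives $\mathrm{IBr}_A(N)=\mathrm{IBr}_E(N)=\mathrm{IBr}_{\langle\tau\rangle}(N)$.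
\end{proof}

Return to the minimal counterexample and suppose that $N/Z$ is abelian. To use $\tau$ we need $\mathbf{C}_N(A)=Z$ and $|G|$ odd. Both follow from minimality, the second through a first application of the replacement principle inside $A$.

Let $1\neq B\lhd A$. The subgroup $\mathbf{C}_N(B)$ contains $Z$. It is $A$-invariant since $B\lhd A$, it is normalized by $C$ since $C$ commutes with $B$ on $N$, and it is normal in $N$ since it contains $N'$. So it is an $A$-invariant normal subgroup of $G=NC$. It is not $N$ because $A$ acts faithfully on $N$. By the choice of $N$ we get $\mathbf{C}_N(B)=Z$, and in particular $\mathbf{C}_N(A)=Z$. By Lemma~\ref{lem:nilp}, $\mathrm{IBr}_B(N)=\mathrm{IBr}_A(N)$. Thus $A'=B$ satisfies the hypotheses of Proposition~\ref{prop:replace}, and \eqref{eq:main} fails for $(G,B,Z,\lambda)$. By the minimality of $|A|$ we have $B=A$. So $A$ is simple, and it is not cyclic by Proposition~\ref{prop:cyclic}. A nonabelian simple group has even order by (F1), so $|G|$ is odd.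

Now Proposition~\ref{prop:baer} provides $\tau\in\mathrm{Aut}(N)$ of order dividing $2$, hence prime to $|G|$. It commutes with $C$, because $C$ commutes with $A$ on $N$, and it satisfies (ii) and (iii). This is the contradiction announced in Section~\ref{sec:minimal}. So $N/Z$ is not abelian.

\section{Nonabelian chief factor: a twisted shift}\label{sec:nonabelian}

When $N/Z$ is a product of nonabelian simple groups, $A$ can be noncyclic for two reasons: through the way it permutes the factors, and through the action of the stabilizer of a factor on that factor. The example of Section~\ref{sec:example} shows how to deal with the first: only the orbits matter, so a transitive group may be exchanged for a full cycle. The second reason is excluded by Lemma~\ref{lem:cyclicaut}, which says that the stabilizer acts through one automorphism $\sigma$. To combine the cycle and $\sigma$ into one automorphism, we apply $\sigma$ once each time the cycle is completed.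

\begin{proposition}\label{prop:shift}
Let $A$ act coprimely on a finite group $N$, let $Z\le\mathbf{Z}(N)\cap\mathbf{C}_N(A)$, and suppose that $N/Z=S_1\times\dots\times S_n$ with nonabelian simple groups $S_r$. Let $C$ be a finite group of order prime to $|A|$ that acts on $N$ by automorphisms, centralizes $Z$ and commutes with $A$. Suppose that $A$ and $C$ together permute $S_1,\dots,S_n$ transitively. Then there is $\tau\in\mathrm{Aut}(N)$ of order dividing $|A|$ that commutes with $C$ and satisfies $\mathbf{C}_N(\tau)=\mathbf{C}_N(A)$ and $\mathrm{IBr}_{\langle\tau\rangle}(N)=\mathrm{IBr}_A(N)$.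
\end{proposition}

\begin{proof}
The group $N$ is a central product, while shifts and characters are easy to describe on direct products. So we first pass to a covering direct product $\tilde N$, define $\tau$ there, and then descend.

\emph{The cover.} The $S_r$ are the minimal normal subgroups of $N/Z$, so $A$ and $C$ permute them. Let $M_r$ be the preimage of $S_r$ in $N$ and $L_r=M_r'$. As $S_r$ is perfect, $M_r=L_rZ$. Hence $L_r'=M_r'=L_r$, so $L_r$ is perfect, $L_r/(L_r\cap Z)\cong S_r$, and $\mathbf{Z}(L_r)=L_r\cap Z$ because $S_r$ has trivial center. For $r\ne s$ we have $[M_s,M_r]\le Z$. So for fixed $y\in M_r$ the map $x\mapsto[x,y]$ is a homomorphism from $M_s$ to the abelian group $Z$, and it is trivial on $L_s$. Thus the $L_r$ commute pairwise, and multiplication is a surjective homomorphism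
\[
\rho\colon\tilde N=L_1\times\dots\times L_n\times Z\to N .
\]
Reading $\rho(x_1,\dots,x_n,z)=1$ modulo $Z$ shows that the kernel $\kappa$ consists of the tuples with $x_r\in L_r\cap Z$ and $x_1\cdots x_nz=1$. The groups $A$ and $C$ permute the $L_r$ as they permute the $S_r$. So they act on $\tilde N$, trivially on the factor $Z$, and $\rho$ is equivariant. Every prime divisor of $|\tilde N|$ divides $|N|$, so $A$ acts coprimely on $\tilde N$.

\emph{Stabilizers.} Put $L=L_1$. Let $\Omega$ be the $A$-orbit of $L$ and $A_1$ the stabilizer of $L$ in $A$. Since $C$ commutes with $A$, it permutes the $A$-orbits on $\{L_1,\dots,L_n\}$, and it does so transitively. Let $C_1$ be the setwise stabilizer of $\Omega$ in $C$.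

We claim that $C_1$ fixes every member of $\Omega$. Let $\pi$ be the permutation of $\Omega$ induced by $c\in C_1$. It commutes with the transitive action of $A$, so a power of $\pi$ that fixes one point fixes all points. Hence all cycles of $\pi$ have length equal to the order of $\pi$, which therefore divides $|\Omega|$ and so $|A|$. It also divides $|C|$. By coprimeness $\pi=1$.

We claim next that the image of $A_1$ in $\mathrm{Aut}(L)$ is cyclic. If $\alpha\in\mathrm{Aut}(L)$ is trivial on $L/\mathbf{Z}(L)\cong S_1$, then $x^{-1}x^\alpha$ is central for all $x$, and $(xy)^{-1}(xy)^\alpha=y^{-1}(x^{-1}x^\alpha)y^\alpha=(x^{-1}x^\alpha)(y^{-1}y^\alpha)$. So $x\mapsto x^{-1}x^\alpha$ is a homomorphism from the perfect group $L$ to an abelian group, and $\alpha=1$. Therefore the image of $A_1$ embeds in $\mathrm{Aut}(S_1)$. Its order is prime to $|S_1|$, so it is cyclic by Lemma~\ref{lem:cyclicaut}. Let $\sigma\in\mathrm{Aut}(L)$ be a generator. Being induced by an element of $A_1$, it fixes $L\cap Z$ pointwise, commutes with the action of $C_1$ on $L$, and has order dividing $|A_1|$.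

\emph{Coordinates.} Let $1=a_1,\dots,a_m$ represent the right cosets $A_1a$ in $A$, and let $1=c_1,\dots,c_t$ represent the right cosets $C_1c$ in $C$. Then $\Omega=\{L^{a_1},\dots,L^{a_m}\}$, the $A$-orbits are $\Omega^{c_1},\dots,\Omega^{c_t}$, and each $L_r$ equals $L^{a_ic_j}$ for exactly one pair $(i,j)$. We write an element of $\tilde N$ as $(x;z)$, where $z\in Z$ and $x=(x_{ij})$ is an $m\times t$ array with entries in $L$; its component in $L^{a_ic_j}$ is $x_{ij}^{a_ic_j}$. This identifies $\tilde N$ with $L^{m\times t}\times Z$. Since $a_i$ and $c_j$ centralize $Z$, the kernel $\kappa$ consists of the $(x;z)$ with all $x_{ij}\in L\cap Z$ and $z\prod x_{ij}=1$.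

For $a\in A$ write $a_ia=b\,a_{i'}$ with $b=b(i,a)\in A_1$ and $i'=i\cdot a$. Then $(x^{a_ic_j})^a=x^{a_iac_j}=(x^b)^{a_{i'}c_j}$ for $x\in L$. For $c\in C$ write $c_jc=d\,c_{j'}$ with $d=d(j,c)\in C_1$ and $j'=j\cdot c$. Then $(x^{a_ic_j})^c=x^{a_idc_{j'}}=(x^d)^{a_ic_{j'}}$, where $x^d\in L$ by the first claim. In words:
\begin{itemize}
\item $a\in A$ moves the entry in position $(i,j)$ to position $(i\cdot a,j)$ and applies $b(i,a)$ to it;
\item $c\in C$ moves the entry in position $(i,j)$ to position $(i,j\cdot c)$ and applies $d(j,c)$ to it.
\end{itemize}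
So $A$ acts within columns, while $C$ moves whole columns and applies one automorphism to all entries of a column.

\emph{The automorphism $\tau$.} Let $\tau$ fix $Z$ pointwise and act on each column by
\[
(x_{1j},x_{2j},\dots,x_{mj})\mapsto(x_{mj}^\sigma,x_{1j},\dots,x_{m-1,j}).
\]
Thus $\tau$ moves the entry in position $(i,j)$ unchanged to $(i+1,j)$ if $i<m$, and moves the entry in position $(m,j)$ to $(1,j)$ and applies $\sigma$. This is an automorphism of $\tilde N$. Its $m$-th power applies $\sigma$ to every entry, so the order of $\tau$ divides $m|A_1|=|A|$. Let $c\in C$. For $i<m$, both $\tau c$ and $c\tau$ move the entry in position $(i,j)$ to $(i+1,j\cdot c)$ and apply $d(j,c)$. For $i=m$ both move it to $(1,j\cdot c)$, and they apply $\sigma$ and $d(j,c)$ in the two possible orders. These commute, so $\tau$ commutes with $C$. On an element of $\kappa$, the map $\tau$ only permutes the entries, as $\sigma$ fixes $L\cap Z$ pointwise. Hence $\kappa^\tau=\kappa$, and $\tau$ induces an automorphism of $N\cong\tilde N/\kappa$, again called $\tau$, which has order dividing $|A|$ and commutes with $C$.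

\emph{Characters as arrays.} By (B4), $\mathrm{IBr}(\tilde N)$ consists of the functions $\theta(x;z)=\nu(z)\prod_p\psi_p(x_p)$, where $\nu\in\mathrm{IBr}(Z)$ and $(\psi_p)$ is an array with entries in $\mathrm{IBr}(L)$, indexed by the positions $p=(i,j)$. Let $\alpha\in\mathrm{Aut}(\tilde N)$ fix $Z$, move the entry in position $p$ to position $\pi(p)$ and apply $\beta_p\in\mathrm{Aut}(L)$ to it. Let $\theta'$ be the character given by $\nu$ and the array with entry $\psi_p^{\beta_p}$ in position $\pi(p)$. Then $\theta'((x;z)^\alpha)=\nu(z)\prod_p\psi_p^{\beta_p}(x_p^{\beta_p})=\theta(x;z)$, so $\theta'=\theta^\alpha$. Thus $A$ and $\tau$ act on arrays of characters by the same rules as on arrays of elements.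

\emph{Fixed arrays.} Let $Y$ be $L$ or $\mathrm{IBr}(L)$, and let $y=(y_{ij})$ be an array with entries in $Y$. We show that each of the conditions ``$y$ is fixed by $A$'' and ``$y$ is fixed by $\tau$'' is equivalent to
\begin{equation}\label{eq:fixed}
y_{1j}=y_{2j}=\dots=y_{mj}\quad\text{and}\quad y_{1j}^\sigma=y_{1j}\qquad\text{for all } j.
\end{equation}
The array is fixed by $\tau$ if and only if $y_{i+1,j}=y_{ij}$ for $i<m$ and $y_{1j}=y_{mj}^\sigma$, which is \eqref{eq:fixed}. It is fixed by $A$ if and only if $y_{i\cdot a,j}=y_{ij}^{b(i,a)}$ for all $i,j,a$. For $i=1$ and $a=a_s$ we have $1\cdot a=s$ and $b=1$, which gives $y_{sj}=y_{1j}$. For $i=1$ and $a\in A_1$ we have $1\cdot a=1$ and $b=a$, so $y_{1j}$ is fixed by $A_1$, that is, by $\sigma$. Conversely, if \eqref{eq:fixed} holds, then $y_{ij}^{b(i,a)}=y_{ij}=y_{i\cdot a,j}$ because $b(i,a)\in A_1$ acts as a power of $\sigma$.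

Since $A$ and $\tau$ act trivially on $Z$, we conclude that $\mathbf{C}_{\tilde N}(\tau)=\mathbf{C}_{\tilde N}(A)$ and $\mathrm{IBr}_{\langle\tau\rangle}(\tilde N)=\mathrm{IBr}_A(\tilde N)$.

\emph{Descent.} Both $A$ and $\langle\tau\rangle$ act coprimely on $\tilde N$ and stabilize $\kappa$. By (F3), $\mathbf{C}_N(\tau)=\rho(\mathbf{C}_{\tilde N}(\tau))=\rho(\mathbf{C}_{\tilde N}(A))=\mathbf{C}_N(A)$. Inflation of modules along $\rho$ gives an injective map $\mathrm{IBr}(N)\to\mathrm{IBr}(\tilde N)$ that commutes with $A$ and with $\tau$. So a member of $\mathrm{IBr}(N)$ is invariant under $A$, or under $\tau$, exactly when its inflation is, and $\mathrm{IBr}_{\langle\tau\rangle}(N)=\mathrm{IBr}_A(N)$.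
\end{proof}

For $\sigma=1$, $m=4$ and $t=1$, the formula for $\tau$ is the $4$-cycle of Section~\ref{sec:example}. For $m=1$ the map $\tau$ applies $\sigma$ to every entry, and the proposition rests on Lemma~\ref{lem:cyclicaut} alone.

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
In the minimal counterexample, $N/Z$ is not abelian by Section~\ref{sec:abelian}. So $N/Z=S_1\times\dots\times S_n$ with nonabelian simple groups $S_r$. The product of the members of an orbit of $(G/Z)\rtimes A$ on $\{S_1,\dots,S_n\}$ is an $A$-invariant normal subgroup of $G/Z$, so there is only one orbit. Since $G=NC$ and $N$ normalizes each $S_r$, the groups $A$ and $C$ together are transitive. Also $C$ centralizes $Z\le\mathbf{Z}(G)$, commutes with $A$ on $N$, and has order prime to $|A|$. Proposition~\ref{prop:shift} gives $\tau\in\mathrm{Aut}(N)$ of order dividing $|A|$, hence prime to $|G|$, such that $A'=\langle\tau\rangle$ satisfies (i)--(iii) of Proposition~\ref{prop:replace}. By Proposition~\ref{prop:cyclic}, \eqref{eq:main} holds for $(G,A',Z,\lambda)$, and so it holds for $(G,A,Z,\lambda)$. This contradiction proves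 the theorem.
\end{proof}

\section{Equivariant consequences}\label{sec:equi}

We use Burnside's criterion: two finite $A$-sets are isomorphic if and only if every subgroup $H\le A$ has equally many fixed points on both. Indeed, $H$ fixes a point of the coset space of $K\le A$ only if $H$ is conjugate to a subgroup of $K$, and it does fix one if $H=K$. So the fixed point numbers determine the multiplicities of the transitive constituents by a triangular system, starting from $H=A$ and descending in $|H|$.

\begin{proof}[Proof of Theorem~\ref{thm:equi}]
(1) Let $H\le A$. Theorem~\ref{thm:main} for $H$ gives $|\mathrm{IBr}_H(G|\lambda)|=|\mathrm{IBr}(\mathbf{C}_G(H)|\lambda)|$, and by Lemma~\ref{lem:good}(b) for $H$ the right-hand side is the number of $H$-invariant $\lambda$-good orbits of $G$. Burnside's criterion gives the second statement. For $Z=1$ the orbits are single classes and all are good, which gives the first.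

(2) Since $B\lhd A$, the group $A$ acts on $\mathbf{C}_G(B)$, and for each $\lambda\in\mathrm{IBr}(Z)$ it acts on the sets $\mathrm{IBr}_B(G|\lambda)$ and $\mathrm{IBr}(\mathbf{C}_G(B)|\lambda)$ through $A/B$. Let $B\le H\le A$. Then $H$ acts coprimely on $\mathbf{C}_G(B)$ with group of fixed points $\mathbf{C}_G(H)$. Theorem~\ref{thm:main}, applied to $G$ and to $\mathbf{C}_G(B)$, gives
\[
|\mathrm{IBr}_H(G|\lambda)|=|\mathrm{IBr}(\mathbf{C}_G(H)|\lambda)|=|\mathrm{IBr}_H(\mathbf{C}_G(B)|\lambda)|.
\]
The outer terms count the fixed points of $H/B$ on the two sets, which are therefore isomorphic as $A/B$-sets. The union of such isomorphisms over all $\lambda\in\mathrm{IBr}(Z)$ is the required bijection.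

(3) By Theorem~\ref{thm:main} the assumption of Lemma~\ref{lem:reduce} always holds, and that lemma gives the claim.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FS}
Zhicheng Feng and Britta Sp\"ath, \emph{Unitriangular basic sets, Brauer characters and coprime actions}, arXiv:2111.13903 (2021).

\bibitem{GLS}
Gorenstein, Lyons and Solomon, \emph{The Classification of the Finite Simple Groups}, No.~3.

\bibitem{IsaacsCT}
Isaacs, \emph{Character Theory of Finite Groups}.

\bibitem{IsaacsFG}
Isaacs, \emph{Finite Group Theory}.

\end{thebibliography}
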